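# Rebuilding a Peano continuum through a small window: three maps and a tree

## Topological fractals and a tent on the interval

A function $X\to X$ is called a self-map of $X$. For a family $\mathcal F$ of self-maps put $\mathcal F^n=\{f_1\circ\dots\circ f_n: f_1,\dots,f_n\in\mathcal F\}$ and $\mathcal F(Y)=\bigcup_{f\in\mathcal F}f(Y)$ for $Y\subset X$.

**Definition (topological fractal).** A compact space $X$ with a finite family $\mathcal F$ of continuous self-maps is a topological fractal $(X,\mathcal F)$ if $X=\mathcal F(X)$ and for every open cover $\mathcal U$ of $X$ there is $n$ such that every set $f_1\circ\dots\circ f_n(X)$ with $f_1,\dots,f_n\in\mathcal F$ lies in some member of $\mathcal U$.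

For example, $[0,1]$ with $x\mapsto x/2$ and $x\mapsto(x+1)/2$ is a topological fractal: the $n$-fold images are the dyadic intervals of length $2^{-n}$, and a cover has a Lebesgue number. The same reasoning gives a test that we use throughout. If $X$ is compact metric, $\mathcal F=\{f_i\}$ is finite, $X=\mathcal F(X)$, and
$$\max_{i_1,\dots,i_n}\operatorname{diam} f_{i_1}\cdots f_{i_n}(X)\to0\qquad(n\to\infty),\tag{1}$$
then $(X,\mathcal F)$ is a topological fractal, by the Lebesgue number lemma.

**Definition (self regenerating fractal).** A Hausdorff space $X$ is a self regenerating fractal if for every nonempty open $U\subset X$ there is a finite family $\mathcal F$ of continuous self-maps, each constant on $X\setminus U$, such that $(X,\mathcal F)$ is a topological fractal.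

So the maps see $X$ only through the window $U$, and still must rebuild all of $X$ out of small pieces.

**Definition (Peano continuum).** A continuum is a compact connected space. A Peano continuum is a metrizable, locally connected continuum; equivalently, a continuous image of $[0,1]$.

Magdalena Nowak's paper "Peano continua with self regenerating fractals", arXiv:2003.11929 (2020), asks for an example of a Peano continuum which is not a self regenerating fractal. Known self regenerating fractals are a singleton, the ternary Cantor set, $[0,1]$, the Koch curve, the Sierpiński triangle and the Sierpiński carpet.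

Let us try the interval by hand, with $U=(\frac13,\frac23)$. Let $g:[0,1]\to[0,1]$ be $0$ off $U$ and a tent of height $1$ on $[\frac13,\frac23]$. If a map is to be constant off $U$, it is natural to write it as (something)$\,\circ g$. Let $P:[0,1]\to[0,1]$ be the increasing piecewise linear bijection that spends time $\frac1{10}$ on $[0,\frac13]$, time $\frac8{10}$ on $[\frac13,\frac23]$ and time $\frac1{10}$ on $[\frac23,1]$. Then $gP$ climbs from $0$ to $1$ in time $\frac4{10}$ and comes down in time $\frac4{10}$, so $gP$ is $\frac52$-Lipschitz. With $s_i(t)=(t+i)/3$ put $f_i=P s_i g$, $i=0,1,2$. Then $\bigcup f_i([0,1])=P([0,1])=[0,1]$, and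
$$f_{i_1}\cdots f_{i_n}([0,1])=P\,s_{i_1}(gPs_{i_2})\cdots(gPs_{i_n})g([0,1]),$$
where each $gPs_i$ is $\frac56$-Lipschitz. The set after $P$ has diameter at most $(\frac56)^{n-1}$, so (1) holds by uniform continuity of $P$. We go into the window, are spread out over $[0,1]$ by $g$, and walk over $X$ by $P$, moving slowly where $g$ varies.

## Windows that contain a free arc

**Definition (free arc).** A free arc of $X$ is an open subset of $X$ homeomorphic to $(0,1)$.

For instance $(\frac13,\frac23)$ is a free arc of $[0,1]$; the square $[0,1]^2$ has none, since removing a point from a small connected open set of the square never disconnects it locally, while an interior point of an arc does.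

**Proposition 1.** Let $X$ be a Peano continuum and let the open set $U$ contain a free arc $J$ of $X$. There are three continuous self-maps of $X$, constant on $X\setminus U$, which make $X$ a topological fractal.

*Proof.* Let $h:(0,1)\to J$ be a homeomorphism.

**Step 1: the rest of $X$ consists of at most two Peano continua.** Let $X_1=X\setminus h((\frac14,\frac34))$. It is compact and nonempty, and its boundary lies in $\{h(\frac14),h(\frac34)\}$. By the boundary bumping theorem every component of $X_1$ contains $h(\frac14)$ or $h(\frac34)$. So there are at most two components, and they are open in $X_1$. Also $X_1$ is locally connected: a point $x\in X_1$ other than $h(\frac14),h(\frac34)$ lies outside the compact set $h([\frac14,\frac34])$, so $X_1$ is a neighborhood of $x$ in $X$; at $h(\frac14)$ the sets $h((\frac14-\epsilon,\frac14])=X_1\cap h((\frac14-\epsilon,\frac14+\epsilon))$ are connected neighborhoods in $X_1$, and similarly at $h(\frac34)$. Hence the components are Peano continua $C_1\ni h(\frac14)$ and $C_2\ni h(\frac34)$, possibly equal.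

**Step 2: a tent and a walk of finite variation.** Let $g:X\to[0,1]$ be $0$ on $X_1$ and $g(h(t))=1-|4t-2|$ for $t\in[\frac14,\frac34]$. The two definitions agree at $h(\frac14),h(\frac34)$, both pieces are closed, so $g$ is continuous. Let $P_0:[0,1]\to X$ first run onto $C_1$ and end at $h(\frac14)$, then run along $h([\frac14,\frac34])$, then run onto $C_2$ starting at $h(\frac34)$. It is onto, and $gP_0$ is $0$, then rises to $1$ and falls to $0$, then is $0$. Let $V(t)$ be the variation of $gP_0$ on $[0,t]$; it is continuous and $V(1)=2$.

**Step 3: slow down and cut in three.** Let $\theta(t)=(2V(t)+t)/5$, a homeomorphism of $[0,1]$, and $P=P_0\theta^{-1}$. Since $|gP_0(t)-gP_0(s)|\le V(t)-V(s)\le\frac52(\theta(t)-\theta(s))$ for $s\le t$, the map $gP$ is $\frac52$-Lipschitz. With $s_i(t)=(t+i)/3$ and $f_i=Ps_ig$, each $gPs_i$ is $\frac56$-Lipschitz and the computation for the interval applies verbatim. The $f_i$ are constant off $J\subset U$, and $\bigcup_if_i(X)=P([0,1])=X$. $\square$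

The variation is $2$, and cutting into two pieces instead of three gives Lipschitz constants at least $2\cdot\frac12=1$. So this method needs three maps. Is that the method, or the truth?

## Two maps are too few on the interval

We show: for $X=[0,1]$ and $U=(\frac13,\frac23)$ no family of at most two continuous maps constant on $X\setminus U$ makes $X$ a topological fractal. An empty family is impossible, since $\mathcal F(X)=X\ne\emptyset$. Suppose $f_1,f_2$ (possibly equal) do it, and put $\bar U=[\frac13,\frac23]$.

**Step 1: a metric that the maps do not expand.** Put $d(x,y)=\sup_w|f_w(x)-f_w(y)|$ over all finite compositions $f_w$, including the identity. This is a metric, $d(x,y)\ge|x-y|$, and $d(f_ix,f_iy)\le d(x,y)$. The definition of a topological fractal, applied to covers by short intervals, shows that $\operatorname{diam}f_w(X)$ is uniformly small for long $w$. The finitely many shorter $f_w$ are uniformly continuous. Hence for every $\varepsilon$ there is $\delta$ with $d(x,y)<\varepsilon$ when $|x-y|<\delta$, and $d$ induces the usual topology.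

**Step 2: counting long intervals.** Fix $\varepsilon>0$. For a compact interval $A$ let $m(A)$ be the maximal number of non-overlapping intervals $[s,t]\subset A$ with $d(s,t)\ge\varepsilon$, and $m(A)=0$ for degenerate $A$. By Step 1 it is finite. It is monotone in $A$. If $A,B$ are adjacent, then
$$m(A)+m(B)\le m(A\cup B)\le m(A)+m(B)+1,$$
because at most one of the non-overlapping intervals has the common endpoint in its interior. The second inequality holds whenever $A\cap B\neq\emptyset$: if neither contains the other, replace $B$ by the closure of $B\setminus A$, which is adjacent to $A$, and use monotonicity.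

**Step 3: images count no more than their sources.** Let $f=f_i$ and let $f(A)\supset B$ for intervals $A,B$. Then $m(A)\ge m(B)$. To see this choose $\sigma,\tau\in A$ mapped to $\min B,\max B$; say $\sigma<\tau$, the other case being symmetric. Put $x(y)=\min\{x\in[\sigma,\tau]:f(x)=y\}$ for $y\in B$. If $y<y'$, then on $[\sigma,x(y')]$ the function $f$ passes from $\min B\le y$ to $y'$, so it takes the value $y$ before $x(y')$; thus $x(\cdot)$ is increasing. And $d(x(s),x(t))\ge d(f(x(s)),f(x(t)))=d(s,t)$. So non-overlapping intervals $[s,t]$ in $B$ give non-overlapping intervals $[x(s),x(t)]$ in $A$.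

**Step 4: a map that is constant off $U$ folds.** Let $c$ be the value of $f=f_i$ on $X\setminus U\ni\frac13,\frac23$, so $f(X)=f(\bar U)=[\alpha,\beta]\ni c$. Choose $t_\alpha,t_\beta\in\bar U$ mapped to $\alpha,\beta$. They cut $\bar U$ into three intervals (possibly degenerate). The outer two start or end at a point with value $c$, so their images contain $[\alpha,c]$ and $[c,\beta]$ in some order; the image of the middle one contains $[\alpha,\beta]$. By Steps 2 and 3,
$$m(\bar U)\ge m([\alpha,c])+m([c,\beta])+m([\alpha,\beta])\ge 2m(f(X))-1 .$$

**Step 5: contradiction.** As $[0,1]=f_1(X)\cup f_2(X)$ is connected, the two compact intervals meet, so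
$$m([0,1])\le m(f_1(X))+m(f_2(X))+1\le m(\bar U)+2 .$$
But $m([0,1])\ge m([0,\frac13])+m(\bar U)$, so $m([0,\frac13])\le2$ for every $\varepsilon$. Since $d(x,y)\ge|x-y|$, $m([0,\frac13])\to\infty$ as $\varepsilon\to0$, a contradiction. $\square$

## The square cannot be swept cheaply, but it can be explored

What changes when $U$ contains no free arc? The answer will be that the conclusion does not change.

**Theorem A.** Let $X$ be a Peano continuum and $\emptyset\neq U\subset X$ open. There are three continuous self-maps of $X$, each constant on $X\setminus U$, which together make $X$ a topological fractal. Hence every Peano continuum is a self regenerating fractal.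

**Theorem B.** (1) Three is optimal: for $X=[0,1]$, $U=(\frac13,\frac23)$ no family of at most two continuous maps constant on $X\setminus U$ makes $X$ a topological fractal. (2) For a nonempty connected Hausdorff space $X$ the following are equivalent: (i) $X$ is a Peano continuum; (ii) $X$ is self regenerating; (iii) $(X,\mathcal F)$ is a topological fractal for some $\mathcal F$.

Part (1) of Theorem B was just proved; part (2) comes at the end.

**Where the tent method stops.** We would like a nonconstant continuous $g:X\to[0,1]$, constant off $U$, and a walk $P$ of $[0,1]$ onto $X$ with $gP$ Lipschitz, hence of finite variation. For $X=[0,1]^2$ this is impossible for every $g$ and $P$. If $g(p)<y<g(q)$, take infinitely many arcs from $p$ to $q$ that are pairwise disjoint except for their ends: each contains a point of $g^{-1}(y)$, so $g^{-1}(y)$ is infinite. Since $P$ is onto, $gP$ takes the value $y$ infinitely often, for all $y$ in an interval. By Banach's indicatrix theorem, $\operatorname{Var}(gP)=\int\#\{t:gP(t)=y\}\,dy=\infty$.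

So one path cannot sweep the square at finite price. But each single point of the square can be reached at small price. This suggests walking not over an interval but over a tree with infinitely many branches: every branch is short, and together they reach everything. Then $g$ has to be a map of $X$ onto that same tree. Here is the target.

**Lemma 2 (contraction criterion).** Let $X$ be compact metric, $U\subset X$ open, $T$ a compact metric space, $g:X\to T$ continuous, onto, and constant on $X\setminus U$, and $p_0,p_1,p_2:T\to X$ continuous with $p_0(T)\cup p_1(T)\cup p_2(T)=X$. Put $h_i=gp_i$ and assume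

* (a) $h_0,h_1$ are $1$-Lipschitz and $h_2$ is $\frac12$-Lipschitz;
* (b) for every $\epsilon>0$ there is $m\ge1$ with $\operatorname{diam}h_{i_1}\cdots h_{i_m}(T)<\epsilon$ for all $i_1,\dots,i_m\in\{0,1\}$.

Then $f_i=p_ig$ $(i=0,1,2)$ are constant on $X\setminus U$ and $(X,\{f_0,f_1,f_2\})$ is a topological fractal.

*Proof.* We have $\bigcup f_i(X)=\bigcup p_i(T)=X$ and $f_{i_1}\cdots f_{i_n}(X)=p_{i_1}\big(h_{i_2}\cdots h_{i_n}(T)\big)$. Let $\epsilon>0$; choose $k\ge1$ with $2^{-k}\operatorname{diam}T<\epsilon$ and $m$ as in (b). Let $n-1\ge(k+1)(m+1)$. If the index $2$ occurs at least $k$ times among $i_2,\dots,i_n$, then $\operatorname{diam}h_{i_2}\cdots h_{i_n}(T)\le2^{-k}\operatorname{diam}T<\epsilon$. Otherwise there are at least $(k+1)(m+1)-(k-1)>km$ indices in $\{0,1\}$, and they form at most $k$ runs, so some $m$ consecutive indices lie in $\{0,1\}$. The maps applied before them have image in $T$; after these $m$ maps the diameter is less than $\epsilon$; the maps applied afterwards are $1$-Lipschitz. So $\operatorname{diam}h_{i_2}\cdots h_{i_n}(T)<\epsilon$ in all cases. Uniform continuity of the $p_i$ gives (1). $\square$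

**How the tree has to look.** We shall choose nested sets $D_v\subset U$ for words $v\in\{0,1\}^{<\omega}$, and $T$ will contain cylinders $T_v$ of small diameter with $g(D_v)\subset T_v$. The map $p_i$ $(i=0,1)$ will send $T_v$ into $D_{iv}$, so that $h_i(T_v)\subset T_{iv}$: this gives (b). The binary tree reaches only the nested intersections of the $D_{iv}$. To reach the other points of $D_{iv}$, branching trees are hung at the vertex of $v$. Since $g$ must be onto, these extra trees must be visible in $X$, as further nested families of sets inside $D_v$. These new sets must be explored too, by still further extra trees, and so on: the $k$-th extra tree at $v$ will explore what the $(k-1)$-st extra tree at $iv$ has created. The price of exploration goes up slightly each time, and the point of the arithmetic below is that the total lengths stay below $5$. Finally $p_2$ covers $X\setminus(D_0\cup D_1)$ and must be $\frac12$-Lipschitz after $g$; for this the lengths in the binary tree must decrease very slowly.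

A singleton $X$ is trivial (identity map). From now on $X$ is a nondegenerate Peano continuum, so it has no isolated points, and by Proposition 1 we may assume: **$U$ contains no free arc of $X$.** A path is a continuous map of a compact interval (also its image); $\operatorname{int}$ is the interior in $X$; $\operatorname{dist}(\cdot,\emptyset)=\infty$. The following standard facts are used.

* (S1) (Bing, Bull. AMS 55 (1949), 1101–1110; Moise, ibid. 1111–1121.) $X$ has a compatible metric $\rho$ such that any two points $x,y$ are joined by a *geodesic*, an arc isometric to $[0,\rho(x,y)]$. We fix $\rho$.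
* (S2) Every point of $X$ has arbitrarily small neighborhoods that are Peano continua. (If $p:[0,1]\to X$ is onto, take the union of those $p([\frac in,\frac{i+1}n])$ that contain the point; the union of the others is closed and misses it.)
* (S3) Components of open subsets of a Peano continuum are open and arcwise connected.
* (S4) A Peano continuum $G$ is uniformly locally path connected: for every $\varepsilon$ there is $\delta$ such that points of $G$ at distance $<\delta$ are joined by a path in $G$ of diameter $<\varepsilon$. (Apply (S2) in $G$ and take a Lebesgue number.)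
* (S5) A nondegenerate continuum has at least two non-cut points, where $q$ is a cut point of $G$ if $G\setminus\{q\}$ is disconnected.

## Non-cut points in a window without free arcs

To travel in $X$ around a small set without touching it, we want small sets that do not separate. In $G=[0,1]$ every point of $V=(0,1)$ is a cut point. Free arcs are the only obstruction.

**Lemma 3.** Let $G\subset X$ be a Peano continuum and $\emptyset\neq V\subset G$ open in $X$, containing no free arc. Then some $q\in V$ is a non-cut point of $G$.

*Proof.* Replace $V$ by a component; it is open in $X$, connected, and not a singleton. Suppose all points of $V$ are cut points of $G$.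

**Step 1: branches along an arc.** Take an arc $A\subset V$ with endpoints $p,p'$, ordered from $p$ to $p'$, and put $A^\circ=A\setminus\{p,p'\}$. For $a\in A^\circ$ each component of $G\setminus\{a\}$ is open in $G$ and has $a$ in its closure, since otherwise it would be a proper clopen subset of $G$. Call such a component a *branch at $a$* if it misses $A$. Let $H,H'$ be branches at $a\neq a'$. Then $H\cup\{a\}$ is connected and misses $a'$, so it lies in the component of $G\setminus\{a'\}$ that contains $a\in A$; this is not $H'$, which misses $A$. So branches at different points are disjoint. Let $A_b$ be the set of $a\in A^\circ$ that have a branch.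

**Step 2: $A_b$ is dense in $A$, in particular infinite.** Otherwise there is a subarc $[c,d]\subset A^\circ\setminus A_b$, $c<d$. Let $a\in[c,d]$. There are at least two components of $G\setminus\{a\}$ and each meets $A\setminus\{a\}=[p,a)\cup(a,p']$; so there are exactly two, $L_a\supset[p,a)$ and $R_a\supset(a,p']$. For $a<a'$ in $[c,d]$ the set $L_a\cup\{a\}$ is connected, misses $a'$ (which lies in $R_a$), and contains $p$, so $L_a\cup\{a\}\subset L_{a'}$. Likewise $R_{a'}\cup\{a'\}\subset R_a$.

Let $W=R_c\cap L_d$. It is open in $G$, and $W\cap A=(c,d)$. Suppose there is $y\in W\setminus A$, and let $s=\sup\{a\in[c,d]:y\in R_a\}$; the set contains $c$. By monotonicity $y\in R_a$ for $c\le a<s$; and for $s<a\le d$ we have $y\notin R_a$, $y\ne a$, so $y\in L_a$. Also $y\neq s$.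

If $y\in L_s$, then $c<s$, because $y\in R_c$. By (S3) take an arc in $L_s$ from $y$ to $c$. For $c<a<s$ it joins $y\in R_a$ to $c\in L_a$, so it contains $a$. Being closed it contains $s\notin L_s$, a contradiction. If $y\in R_s$, then $s<d$, because $y\in L_d$. An arc in $R_s$ from $y$ to $d$ joins $y\in L_a$ to $d\in R_a$ for each $a\in(s,d)$, so it contains all these $a$, hence $s\notin R_s$, a contradiction.

So $W=(c,d)\subset V$. It is open in $G$, hence in $V$, hence in $X$. It is a free arc in $V$, a contradiction.

**Step 3: some branch is small and lies in $V$.** Choose branches $H_n$ at distinct points $a_n\in A_b$. Suppose infinitely many have diameter $\ge3\varepsilon$ for some $\varepsilon>0$. For these pick $y_n\in H_n$ with $\rho(y_n,a_n)\ge\varepsilon$ and pass to a subsequence with $y_n\to y\in G$. A connected open neighborhood $O$ of $y$ in $G$ with $\operatorname{diam}O<\varepsilon/2$ contains $y_n,y_m$ for some $n\neq m$ and misses $a_n,a_m$. So $O\subset H_n\cap H_m=\emptyset$, a contradiction. Hence $\operatorname{diam}(H_n\cup\{a_n\})=\operatorname{diam}H_n\to0$. Since $a_n\in A$ and $\operatorname{dist}(A,X\setminus V)>0$,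 some branch $H$ at some $a$ satisfies $H\cup\{a\}\subset V$.

**Step 4: a non-cut point inside that branch.** $H\cup\{a\}$ is closed, since $H$ is closed in $G\setminus\{a\}$; it is a nondegenerate continuum, so by (S5) it has a non-cut point $q\neq a$. The set $G\setminus H$ is connected, being the union of $\{a\}$ and the other components of $G\setminus\{a\}$, all of which have $a$ in their closures. So
$$G\setminus\{q\}=\big((H\cup\{a\})\setminus\{q\}\big)\cup(G\setminus H)$$
is a union of two connected sets containing $a$. Thus $q\in V$ is a non-cut point of $G$, a contradiction. $\square$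

## Frames: a sequence of islands shrinking to a point

Inside a Peano continuum $D$ we place small disjoint "islands" $D_0,D_1,\dots$ with collars $N_i$, shrinking to a point $z$, so that we can travel outside the collars. Picture $D=[0,1]^2$ with the Euclidean metric: $z$ an interior point, $G_i$ for $i\ge1$ closed discs centered at $z$ shrinking to $z$, and $D_i$ a small closed disc in $\operatorname{int}G_i\setminus G_{i+1}$ with a slightly larger concentric disc $N_i$. There $G_i\setminus N_i$ is connected. In general $N_i$ may cut pieces off $G_i$; the set $R_i$ below is $N_i$ with what it cuts off.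

**Lemma 4 (frames).** Let $D\subset X$ be a Peano continuum, $\emptyset\neq O\subset D$ open in $X$ and containing no free arc, $\eta>0$, and $I=\{0,1,2,\dots\}$ or $I=\{0,\dots,b-1\}$ with $b\ge1$. There are $z\in O$, Peano continua $G_0=D$ and $G_{i+1}$ $(i\in I)$, and for $i\in I$ Peano continua $D_i$ and $r_i>0$ such that, with $N_i=\{x\in X:\rho(x,D_i)\le r_i\}$, for all $i\in I$:

* (a) $G_{i+1}\subset O\cap\operatorname{int}G_i$, $z\in\operatorname{int}G_{i+1}$, $\operatorname{diam}G_{i+1}\le2^{-i-1}$;
* (b) $\operatorname{int}D_i\neq\emptyset$, $\operatorname{diam}D_i\le\eta$, $N_i\subset O\cap\operatorname{int}G_i$, $N_i\cap G_{i+1}=\emptyset$;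
* (c) if $V_i$ is the component of $G_i\setminus N_i$ containing $G_{i+1}$ and $R_i=G_i\setminus V_i$, then $R_i\subset O\cap\operatorname{int}G_i$.

*Proof.* Fix $z\in O$; then $z\in\operatorname{int}G_0$. Let $G_i$ with $z\in\operatorname{int}G_i$ be given.

**Step 1: a non-cut point and the next $G$.** The set $(O\cap\operatorname{int}G_i)\setminus\{z\}$ is open and nonempty, as $X$ has no isolated points. Lemma 3, applied to $G_i$ and this set, gives in it a non-cut point $q$ of $G_i$. Choose $e>0$ with $B(q,e)\subset O\cap\operatorname{int}G_i$ and $\rho(q,z)>2e$. By (S2) choose a Peano continuum $G_{i+1}\subset O\cap\operatorname{int}G_i$ that is a neighborhood of $z$, misses $B(q,e)$ and has diameter $\le2^{-i-1}$.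

**Step 2: a connected set around $q$.** The set $A=G_i\setminus B(q,e)$ is compact and contains $z$. It lies in $G_i\setminus\{q\}$, which is connected and open in $G_i$, hence arcwise connected. Cover $A$ by finitely many nonempty connected open subsets of $G_i$ whose closures miss $q$, choose a point in each, and join $z$ to these points by arcs in $G_i\setminus\{q\}$. The union $L$ of the sets and the arcs is connected, contains $A$, and $q\notin\overline L$. So $A\subset L\subset G_i\setminus B(q,e')$ for some $0<e'<e$.

**Step 3: the island.** Let $D_i\subset B(q,e'/3)$ be a Peano continuum that is a neighborhood of $q$ with $\operatorname{diam}D_i\le\eta$, and put $r_i=e'/3$. Then $N_i\subset B(q,e')$, which gives (b). The connected set $L$ misses $N_i$ and contains $A\supset G_{i+1}$, so $L\subset V_i$ and $R_i\subset G_i\setminus A\subset B(q,e)\subset O\cap\operatorname{int}G_i$. $\square$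

**Consequences.** We collect what will be used constantly.

* $N_i\subset R_i$, and $R_i$ is compact, since $V_i$ is open in $G_i$.
* $R_l\cap G_i=\emptyset$ for $l<i$, as $G_i\subset G_{l+1}\subset V_l$; and $R_l\subset\operatorname{int}G_l\subset\operatorname{int}G_i$ for $l\ge i$. So the $R_i$ are pairwise disjoint, and so are the $N_i$.
* $K(D):=N_0\cup G_1$ is compact, contained in $\operatorname{int}D$, and contains all $N_i$ (for $i\ge1$, $N_i\subset G_i\subset G_1$).
* $u_i(x)=\max(0,1-\rho(x,D_i)/r_i)$ is $\frac1{r_i}$-Lipschitz on $X$, equals $1$ exactly on $D_i$, and is $0$ off $N_i$.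
* Let $M=M(D)=D\setminus\bigcup_iR_i$. Then $D\setminus\operatorname{int}D\subset M$, because $R_i\subset O\subset\operatorname{int}D$; and $z\in M$, because $z\in G_{i+1}$ for all $i$.

A path in $D$ is called *neutral* if it misses all $N_i$. The next lemma says that one can move freely outside the islands, and enter or leave one island while disturbing only its own $u_i$.

**Lemma 5 (paths in a frame).**

(i) If $x\in M\cap G_j$, there is a neutral path in $G_j$ from $z$ to $x$.

(ii) For $i\in I$ there is a path in $G_i$ from $z$ to a point $x_0$ with $\rho(x_0,D_i)=r_i$, meeting $\bigcup_lN_l$ only at $x_0$, and a geodesic of length $r_i$ in $N_i$ from $x_0$ to some $y_0\in D_i\setminus\operatorname{int}D_i$, meeting $D_i$ only at $y_0$; on it $u_i$ increases from $0$ to $1$.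

(iii) If $x\in R_i\setminus D_i$, there is a path in $G_i$ from some $y\in D_i\setminus\operatorname{int}D_i$ to $x$, meeting $D_i$ only at $y$, missing $N_l$ for $l\neq i$, with $u_i$ nonincreasing along it.

*Proof of (i).* Let $x\neq z$ and let $i\ge j$ be maximal with $x\in G_i$; it exists, since $\bigcap G_i=\{z\}$ if $I$ is infinite. If $I=\{0,\dots,b-1\}$ and $i=b$, an arc in $G_b$ from $z$ to $x$ will do, since $G_b\subset G_{l+1}$ misses $N_l$ for all $l$.

Otherwise $i\in I$, and $x\in V_i$ because $x\notin R_i$. By (S3) take an arc in $V_i$ from $x$ to a point of $G_{i+1}$ and stop at its first point $x_1\in G_{i+1}$. Since $x\notin G_{i+1}$, the points just before $x_1$ are outside $G_{i+1}$, so $x_1\notin\operatorname{int}G_{i+1}$. Hence $x_1\notin R_l$ for $l\ge i+1$; also $x_1\notin R_l$ for $l\le i$, as $x_1\in G_{i+1}$. So $x_1\in M\cap G_{i+1}$, and $x_1\neq z$. The piece from $x$ to $x_1$ misses $N_i$, as it lies in $V_i$; it misses $N_l$ for $l<i$, as it lies in $G_i$; and it misses $N_l\subset\operatorname{int}G_{i+1}$ for $l>i$. If $i+1\in I$, then $G_{i+2}\subset\operatorname{int}G_{i+1}$, so the maximal index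 for $x_1$ is $i+1$.

Repeat from $x_1$. Either the process ends in $G_b$, or the $m$-th piece lies in $G_{i+m-1}\ni z$ with $\operatorname{diam}G_{i+m-1}\to0$, so that the infinite concatenation, completed by the value $z$, is continuous. Reverse the path.

*Proof of (ii).* Take an arc in $G_i$ from a point of $G_{i+1}$ to a point of $D_i$. Let $x_0$ be its first point in $N_i$ and $y^*$ the last point before $x_0$ in $G_{i+1}$. Points just after $y^*$ are outside $G_{i+1}$, so $y^*\notin\operatorname{int}G_{i+1}$, and as in (i) $y^*\in M\cap G_{i+1}$. By (i) join $z$ to $y^*$ by a neutral path in $G_{i+1}$. Strictly between $y^*$ and $x_0$ the arc lies in $G_i\setminus(G_{i+1}\cup N_i)$, so it misses $N_l$ for $l<i$, for $l=i$, and for $l>i$ (as $N_l\subset G_{i+1}$). By continuity $\rho(x_0,D_i)=r_i$. Let $y_0$ be a nearest point of $D_i$ to $x_0$. On a geodesic from $x_0$ to $y_0$ the point at arc length $t$ has distance $r_i-t$ from $y_0$, and distance at least $\rho(x_0,D_i)-t=r_i-t$ from $D_i$; so $\rho(\cdot,D_i)=r_i-t$ exactly. Hence the geodesic lies in $N_i$, meets $D_i$ only at $y_0$, $y_0\notin\operatorname{int}D_i$, and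 $u_i$ increases from $0$ to $1$.

*Proof of (iii).* If $x\in N_i\setminus D_i$, use a geodesic from $x$ to a nearest point of $D_i$, reversed; the computation in (ii) applies, and $N_i$ is disjoint from the other $N_l$. If $x\in R_i\setminus N_i$, then $x$ lies in a component $W\neq V_i$ of $G_i\setminus N_i$. Then $W\cap G_{i+1}=\emptyset$, so $W$ misses all $N_l$. Take an arc in $G_i$ from $x$ to $D_i$ up to its first point in $N_i$; before that point it lies in $W$, where $u_i=0$, and at that point $u_i=0$ too. Continue with a geodesic to a nearest point of $D_i$, and reverse everything. $\square$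

## Exploring a set by a branching path of bounded cost

This section makes precise that a set all of whose points are cheap to reach is the image of a tree of bounded height.

**Definition (the tree $\Theta(a,b)$).** Let $a=(a_n)_{n\ge1}$ be positive and summable, $b=(b_n)_{n\ge1}$ integers $\ge1$, and $S_b$ the set of finite sequences $(i_1,\dots,i_n)$, $n\ge1$, $0\le i_j<b_j$. Let $\Theta(a,b)\subset\ell_1(S_b)$ consist of $0$ (the root), the points $\sum_{j<n}a_je_{(i_1..i_j)}+s\,e_{(i_1..i_n)}$ with $0\le s\le a_n$, and the ends $\sum_{j\ge1}a_je_{(i_1..i_j)}$. The edge $(i_1,\dots,i_n)$ has generation $n$ and length $a_n$.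

For $b=(1,2,1,1,\dots)$ this is the letter Y, with a stem of length $a_1$ and two arms of length $\sum_{n\ge2}a_n$. In general $\Theta(a,b)$ is compact. Let $\tau_m$ be the coordinate projection onto generations $\le m$; it maps $\Theta(a,b)$ onto the finite tree of generations $\le m$ and moves points by at most $\sum_{n>m}a_n$. So $\Theta(a,b)$ is totally bounded. It is closed: if $x$ is a limit of its points, all $\tau_mx$ lie in the (compact) finite trees. If $x$ has nonzero coordinates in only finitely many generations, then $x=\tau_mx$ for some $m$. Otherwise, as each $\tau_mx$ is in a finite tree, the coordinates of $x$ lie along one infinite sequence with full values $a_j$, so $x$ is an end.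

**Definition (cost).** Let $(u_\mu)$ be countably many continuous functions $X\to[0,1]$ with weights $q_\mu\in[0,\infty)$. For a path $\gamma$ put $\operatorname{cost}_q(\gamma)=\sum_\mu q_\mu\operatorname{Var}(u_\mu\circ\gamma)$, omitting terms with $q_\mu=0$.

With one tent function $u$ on $[0,1]$ of height $1$ and weight $1$, going once across the tent costs $2$; this was the number $2$ of Proposition 1. Cost is additive under concatenation. If it is finite, then $t\mapsto\operatorname{cost}_q(\gamma|_{[0,t]})$ is continuous, because the variation of a continuous function of bounded variation is continuous in $t$ and the sum converges uniformly. Hence if $\gamma$ is defined on $[0,1]$ and $\operatorname{cost}_q(\gamma)=c<a$ for a number $a>0$, reparametrizing by $\theta(t)=\operatorname{cost}_q(\gamma|_{[0,t]})+(a-c)t$ gives a path on $[0,a]$ with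
$$\operatorname{cost}_q(\gamma|_{[s,t]})\le t-s\qquad(0\le s\le t\le a).\tag{2}$$

**Lemma 6 (exploration).** Let $E\subset X$ be closed, $F\subset X$, $z\in E\setminus F$, $\emptyset\neq Y\subset E$, and let $\mathcal P$ be the class of all paths in $E\setminus F$. Assume

* (E1) every $y\in Y$ is joined to $z$ by a path in $\mathcal P$ of cost $\le r$;
* (E2) for every $\varepsilon$ there is $\delta$ such that all $x,y\in Y$ with $\rho(x,y)<\delta$ are joined by a path in $\mathcal P$ of diameter $<\varepsilon$ and cost $<\varepsilon$.

Let $a$ be positive, summable, with $\sum_{n\ge2}a_n>r$. Then there is $b$ with $b_1=1$ such that for every $b'\ge b$ (termwise) with $b'_1=1$ there is a continuous $p:\Theta(a,b')\to E$ with $p(\text{root})=z$ and $Y\subset p(\Theta(a,b'))$, which on every edge, parametrized by arc length, is a path in $\mathcal P$ satisfying (2).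

The first edge will not be used for exploring; it is in the statement because later every extra tree begins with a single edge.

*Proof.* The class $\mathcal P$ is closed under restriction, reparametrization, reversal and concatenation.

**Step 1: reach a finite net.** Choose $K\ge2$ with $a_2+\dots+a_K>r$. Let $\varepsilon_j=\min(2^{-j},a_{K+j})$, let $\delta_j\le2^{-j}$ be corresponding numbers from (E2), nonincreasing in $j$, and let $Y_j\subset Y$ be finite such that every point of $Y$ is at distance $<\delta_j$ from $Y_j$. Map the generation-1 edge to $z$. Let $b_1=1$, $b_2=|Y_1|$, $b_3=\dots=b_K=1$. Take for each $y\in Y_1$ a path from $z$ to $y$ as in (E1). By continuity of the cost function it can be cut into consecutive pieces of cost $\le ra_j/(a_2+\dots+a_K)<a_j$, $2\le j\le K$. Use these on the edges of generations $2,\dots,K$, so that the generation-$K$ vertices are mapped onto $Y_1$.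

**Step 2: refine the net.** Let the generation-$(K+j-1)$ vertices be mapped onto $Y_j$, $j\ge1$. Join each $y\in Y_j$ with all $y'\in Y_{j+1}$ with $\rho(y,y')<\delta_j$ by paths as in (E2) for $\varepsilon_j$. There is at least one such $y'$, since $\delta_{j+1}\le\delta_j$. Let $b_{K+j}$ be the maximal number of such $y'$ over $y\in Y_j$. At each vertex over $y$ assign these paths to the $b_{K+j}$ outgoing edges, each at least once, repeating some if necessary. Every $y'\in Y_{j+1}$ is within $\delta_j$ of some $y\in Y_j$, so the generation-$(K+j)$ vertices are mapped onto $Y_{j+1}$. All costs are less than the edge lengths; on each edge use the parametrization (2).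

**Step 3: pass to the limit.** This defines $p$ continuously on each finite subtree. Since $\rho(p\tau_m,p\tau_{m+1})\le2^{-(m+1-K)}$ for $m\ge K$, the continuous maps $p\tau_m$ converge uniformly to a continuous extension of $p$ to $\Theta(a,b)$, with values in the closed set $E$. Its compact image contains $\bigcup_jY_j$, which is dense in $Y$; so it contains $Y$.

**Step 4: more branches do no harm.** For $b'\ge b$ with $b_1'=1$, sending $e_{(i_1..i_n)}$ to the basis vector of the sequence with entries $\min(i_j,b_j-1)$ defines a linear map of norm $1$. It folds $\Theta(a,b')$ onto $\Theta(a,b)$ and is isometric on edges. Compose $p$ with it. $\square$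

## Nodes, islands within islands, and the length budget

**Length sequences.** Let $n_k=5(2^k-1)$ for $k\ge1$, and let $a^{(k)}$ consist of $n_k$ terms $2^{-k}$ followed by $2^{-k-1},2^{-k-2},\dots$. Then $a_1^{(k)}=\max_na_n^{(k)}=2^{-k}$ and $\sigma_k:=\sum_na_n^{(k)}=2^{-k}(n_k+1)<5$. Put $\varrho_k:=\sigma_k+2^{-k}=5-3\cdot2^{-k}<5$. Since $n_1=5$ and $n_{k+1}=2n_k+5$,
$$\sum_{n\ge2}a_n^{(1)}=\tfrac52>2,\qquad\sum_{n\ge2}a_n^{(k+1)}=2^{-k-1}n_{k+1}=2^{-k}(n_k+\tfrac52)>2^{-k}(n_k+2)=\varrho_k.\tag{3}$$
The meaning: exploring what a tree with lengths $a^{(k)}$ creates will cost at most $\varrho_k$, the full height plus one edge; and (3) says that a tree with lengths $a^{(k+1)}$ can pay for it without its first edge. All heights stay below $5$ because the single edges get short. Let also $a'_n=12\cdot2^{-n}$, so $\sum_{n\ge2}a'_n=6$.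

**Nodes.** The *main nodes* are the words $v\in\{0,1\}^{<\omega}$, with root $\emptyset$. For each main $v$ and $k\ge1$ there is a *$(v,k)$-family* of nodes $(v,k;i_1,\dots,i_n)$, $n\ge1$ (the *generation*), $0\le i_j<b_j^{(v,k)}$, where $b_1^{(v,k)}=1$ and the sequences $b^{(v,k)}$ are chosen later. The children of a main $v$ are $v0$, $v1$ and $(v,k;0)$ for $k\ge1$. The children of $(v,k;i_1..i_n)$ are the nodes $(v,k;i_1..i_{n+1})$. Descendants and ancestors are proper; $\mu'\le\mu$ means that $\mu'$ is $\mu$ or an ancestor of $\mu$.

**Step 1: main frames.** Let $D_\emptyset=X$, $O_\emptyset=U$; for main $v\neq\emptyset$ let $O_v=\operatorname{int}D_v\subset U$. Apply Lemma 4 to $(D_v,O_v)$ with $I=\{0,1,2,\dots\}$ and $\eta=2^{-|v|-1}$, and write $z_v,G_i^v$, etc. for the result. Put $D_{v0}=D_0^v$, $D_{v1}=D_1^v$, $D_{(v,k;0)}=D_{k+1}^v$. So $\operatorname{diam}D_v\le2^{-|v|}$ for $|v|\ge1$.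

**Step 2: families.** Once $b^{(v,k)}$ is chosen, the frames of the $(v,k)$-family are obtained generation by generation from Lemma 4, applied to $(D_\mu,\operatorname{int}D_\mu)$, $\mu=(v,k;i_1..i_n)$, with $I=\{0,\dots,b_{n+1}^{(v,k)}-1\}$ and $\eta=2^{-n-1}$; put $D_{(v,k;i_1..i_n,i)}:=D_i^\mu$.

For a child $\mu$ of $\nu$ with index $i$ in the frame of $\nu$ write $N_\mu,r_\mu,R_\mu,u_\mu$ for $N_i^\nu$, etc.; $N_\mu$ is the *collar* of $\mu$. Write $R_{(v,k)}:=R_{(v,k;0)}=R_{k+1}^v\subset G_{k+1}^v\setminus G_{k+2}^v$, and for main $v$
$$C_v:=D_v\setminus\Big(D_{v0}\cup D_{v1}\cup\bigcup_{k\ge1}R_{(v,k)}\Big)\ni z_v .$$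
So $D_v$ is the union of $C_v$, $D_{v0}$, $D_{v1}$ and the $R_{(v,k)}$.

**Who varies where.** If $\mu$ is a descendant of $\nu$, then $N_\mu\subset\operatorname{int}D_\nu$: this is (b) of Lemma 4 for children, and follows by induction since $D_\mu\subset N_\mu$. Collars of distinct children of one node are disjoint. Hence:

* On $D_\nu$ all $u_\mu$ with $\mu$ not a descendant of $\nu$ are constant. The value is $1$ if $\mu$ is $\nu$ or a non-root ancestor. For every other such $\mu$ there are distinct siblings $\mu'\le\mu$, $\nu'\le\nu$, and $N_\mu\subset N_{\mu'}$ and $D_\nu\subset N_{\nu'}$ are disjoint, so the value is $0$.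
* Along a path in $D_\nu$ that misses the collars of all children of $\nu$, all $u_\mu$ are constant.

**The basic paths.** Let $\mu$ be a child of $\nu$ with index $i$, and let the frame of $\mu$ be constructed. Follow the path and geodesic of Lemma 5(ii) from $z_\nu$ through $x_0$ to $y_0$, and then a neutral path in $D_\mu$ from $y_0$ to $z_\mu$; the latter exists by Lemma 5(i), as $y_0\in D_\mu\setminus\operatorname{int}D_\mu\subset M(D_\mu)$. This gives

* $\alpha_\mu$: a path in $G_i^\nu$ from $z_\nu$ to $z_\mu$, missing the collars of all siblings of $\mu$ and of all children of $\mu$, with $u_\mu$ nondecreasing from $0$ to $1$ and all other $u$ constant.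

Indeed the part before $y_0$ misses $D_\mu$, and $y_0\notin\operatorname{int}D_\mu$, while the collars of descendants of $\mu$ lie in $\operatorname{int}D_\mu$; the rest follows from the two remarks above. Similarly, for $x\in R_\mu\setminus D_\mu$, a neutral path in $D_\mu$ from $z_\mu$ to the point $y$ of Lemma 5(iii), followed by the path given there, is

* $\beta_x$: a path in $G_i^\nu$ from $z_\mu$ to $x$, missing the collars of all siblings of $\mu$ and of all children of $\mu$, with $u_\mu$ nonincreasing and all other $u$ constant.

## What exploring costs

We check (E1) and (E2) for the sets $C_v$ and $R_{(v,k)}$. The idea for (E2) is the same in both: two close points are joined either by a path that meets no collar, at no cost, or, if they are near a collar, by a short geodesic, whose cost is controlled by the finitely many Lipschitz constants $1/r_\mu$ that matter.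

**Lemma 7 (exploring $C_v$).** Let $v$ be main, $E=D_v$, $z=z_v$, $Y=C_v$, and let $F$ be the union of all $D_{(v,k;0)}$ $(k\ge1)$ and all collars of children of $v0$ and of $v1$. Weights: $q_{v0}=q_{v1}=1$, $q_{(v,k;0)}=2^{-k}$; no other functions. Then (E1), (E2) hold with $r=2$. Along paths of $\mathcal P$ all $u_\mu$ with $\mu$ not a child of $v$ are constant, whatever frames are chosen later inside the $D_{(v,k;0)}$.

*Proof.* **Step 1: only children of $v$ vary.** For $\mu$ not a descendant of $v$ this was remarked above. If $\mu$ is a descendant of $v$ but not a child, then $N_\mu$ lies in a collar of a child of $v0$ or $v1$, or in some $D_{(v,k;0)}$; so $N_\mu\subset F$ and $u_\mu=0$ along paths of $\mathcal P$. Note that $F$ is contained in the union of the collars of children of $v$. So neutral paths in $D_v$ are in $\mathcal P$ and have cost $0$, and $z_v\notin F$.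

**Step 2: (E1).** If $y\in C_v\cap M(D_v)$, use a neutral path. Otherwise $y\in R_{vj}\setminus D_{vj}$ for some $j\in\{0,1\}$; use $\alpha_{vj}$ followed by $\beta_y$. They are in $\mathcal P$ and their total cost is $\le2$.

**Step 3: (E2), preparation.** Write $G_i,N_i,D_i,r_i,R_i$ for the frame of $D_v$. Let $\varepsilon>0$ and choose $j\ge2$ with $\operatorname{diam}G_j<\varepsilon$. If $x,y\in C_v\cap G_j$, then $x,y\in M(D_v)$, since $R_0,R_1$ are disjoint from $G_2\supset G_j$; neutral paths in $G_j$ through $z_v$ do. Choose $e>0$ such that

1. $\operatorname{dist}(N_{j+1}\cup G_{j+2},X\setminus\operatorname{int}G_{j+1})>e$;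
2. $\operatorname{dist}(N_i,X\setminus\operatorname{int}D_v)>2e$ for $i\le j$;
3. $\operatorname{dist}(K(D_i),X\setminus D_i)>e$ for $i=0,1$, where $K(D_i)\subset\operatorname{int}D_i$ is the compact set from the frame of $D_i=D_{vi}$.

Choose $\delta<\min(e,\varepsilon,\operatorname{dist}(G_{j+1},X\setminus G_j))$ with $\delta<r_i$ for $i\le j$, $\delta\sum_{i\le j}r_i^{-1}<\varepsilon$, and such that points of $D_v$ at distance $<\delta$ are joined in $D_v$ by a path of diameter $<\min(e,\varepsilon)$; here we use (S4).

**Step 4: (E2), away from $G_{j+1}$.** Let $x,y\in C_v$, $\rho(x,y)<\delta$, not both in $G_j$. Then both are outside $G_{j+1}$, by the choice of $\delta$. By 1, sets of diameter $<e$ containing $x$ miss $N_i$ for all $i\ge j+1$. Let $\gamma$ be a path in $D_v$ from $x$ to $y$ of diameter $<\min(e,\varepsilon)$. If $\gamma$ misses $N_i$ for all $i\le j$, it misses all collars of children of $v$, so it is in $\mathcal P$ and has cost $0$.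

Otherwise $x$ is within $e$ of some $N_i$ with $i\le j$. Use a geodesic from $x$ to $y$. It has length $<\delta<e$ and lies in $\operatorname{int}D_v$ by 2. It misses $N_i\supset D_i$ for $i\ge j+1$. For $2\le i\le j$ it misses $D_i$, since $x\notin R_i\supset N_i$ gives $\rho(x,D_i)>r_i>\delta$. For $i=0,1$ it misses $K(D_i)$ by 3, since $x\notin D_i$; and $K(D_i)$ contains all collars of children of $vi$. So the geodesic is in $\mathcal P$. Its diameter is $<\varepsilon$, and its cost is $\le\delta\sum_{i\le j}r_i^{-1}<\varepsilon$, because $u_i=0$ on it for $i\ge j+1$. $\square$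

**Lemma 8 (exploring $R_{(v,k)}$).** Suppose the frames of the $(v,k)$-family are constructed. Let $E=G_{k+1}^v$, $z=z_v$, $Y=R_{(v,k)}$, and let $F$ be the union of the collars of all children of $v$ other than $(v,k;0)$. Weights: $q_\mu=a_n^{(k)}$ for $\mu=(v,k;i_1..i_n)$; no other functions. Then (E1), (E2) hold with $r=\varrho_k$, and along paths of $\mathcal P$ all $u_\mu$ outside the family are constant.

*Proof.* The last statement holds since $E\subset D_v$ and the collars of the other children of $v$ and of their descendants lie in $F$. Also $z_v\in E\setminus F$. Write $a=a^{(k)}$.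

**Step 1: (E1), by going down through the islands.** Let $y\in R_{(v,k)}$. Let $\mu_1=(v,k;0),\mu_2,\dots$ be the maximal (finite or infinite) chain of successive children with $y\in R_{\mu_1}$ and $y\in D_{\mu_j}\cap R_{\mu_{j+1}}$.

If it is finite with last node $\mu_n$ and $y\notin D_{\mu_n}$, use $\alpha_{\mu_1}\cdots\alpha_{\mu_n}\beta_y$, of cost $\le a_1+\dots+a_n+a_n$. If it is finite and $y\in D_{\mu_n}$, then $y\in M(D_{\mu_n})$; use $\alpha_{\mu_1}\cdots\alpha_{\mu_n}$ and a neutral path in $D_{\mu_n}$, of total cost $a_1+\dots+a_n$. If it is infinite, the concatenation $\alpha_{\mu_1}\alpha_{\mu_2}\cdots$, completed by the value $y$, is a path, since $\alpha_{\mu_{j+1}}\subset D_{\mu_j}\ni y$ and $\operatorname{diam}D_{\mu_j}\to0$. By continuity the variation of each $u_\mu$ along it is the limit of the variations over initial intervals, so its cost is $\sigma_k$.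

All costs are $\le\sigma_k+2^{-k}=\varrho_k$. The paths lie in $E\setminus F$: $\alpha_{\mu_1}$, and $\beta_y$ if $n=1$, lie in $G_{k+1}^v$ and miss the collars of the siblings of $\mu_1$; everything else lies in $D_{\mu_1}\subset N_{\mu_1}$.

In the same way, for $\mu$ of generation $n$ every $y\in D_\mu$ is joined to $z_\mu$ inside $D_\mu$ with cost $\le c_n:=\sum_{m>n}a_m+\max_{m>n}a_m$.

**Step 2: (E2), preparation.** Let $\varepsilon>0$ and choose $n_0\ge2$ with $2c_{n_0}<\varepsilon$ and $\operatorname{diam}D_\mu<\varepsilon$ for $\mu$ of generation $n_0$. If $x,y\in D_\mu$ for one generation-$n_0$ node $\mu$, go through $z_\mu$ inside $D_\mu$. Let $\mathfrak F$ be the finite set of family nodes of generation $\le n_0$. For $\mu$ of generation $n_0$ let $K_\mu\subset\operatorname{int}D_\mu$ be the (finite, hence compact) union of the collars of its children. Choose $e>0$ with $\operatorname{dist}(K_\mu,X\setminus D_\mu)>e$ for these $\mu$, $\operatorname{dist}(N_{(v,k;0)},X\setminus\operatorname{int}E)>2e$, and $\operatorname{dist}(R_{(v,k)},G_{k+2}^v)>2e$. Choose $\delta<\min(e,\varepsilon)$ with $\delta\sum_{\mu\in\mathfrak F}q_\mu/r_\mu<\varepsilon$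 and such that points of $E$ at distance $<\delta$ are joined in $E$ by a path of diameter $<\min(e,\varepsilon)$.

**Step 3: (E2), the remaining pairs.** Let $x,y\in R_{(v,k)}$, $\rho(x,y)<\delta$, not both in one $D_\mu$ of generation $n_0$. Let $\gamma$ be a path from $x$ to $y$ in $E$ as just described; it misses $G_{k+2}^v$. A subset of $G^v_{k+1}\setminus G^v_{k+2}$ misses the collars of the other children of $v$: those of smaller index are disjoint from $G_{k+1}^v$, those of larger index lie in $G_{k+2}^v$. So $\gamma\in\mathcal P$. If $\gamma$ misses $N_{(v,k;0)}$, its cost is $0$.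

Otherwise $x$ is within $e$ of $N_{(v,k;0)}$. A geodesic from $x$ to $y$, of length $<\delta<e$, lies in $\operatorname{int}E$ and misses $G_{k+2}^v$, so it is in $\mathcal P$. For each generation-$n_0$ node $\mu$ one of $x,y$ is outside $D_\mu$, so the geodesic misses $K_\mu$; hence all $u$ of generation $>n_0$ vanish along it. Its cost is $\le\delta\sum_{\mathfrak F}q_\mu/r_\mu<\varepsilon$, and its diameter is $<\varepsilon$. $\square$

**Choice of the branching numbers.** The extra trees are now chosen by induction on $k$, for all main words at once.

For $k=1$: by Lemmas 7 and 6 and (3), for all main $v$ and $i=0,1$ there is a $b$ for exploring $C_{iv}$ with lengths $a^{(1)}$. Let $b^{(v,1)}$ be the termwise maximum over $i$, and construct all $(v,1)$-families. For $k+1$, when all $(\cdot,k)$-families are constructed: by Lemmas 8 and 6 and (3), for $i=0,1$ there is a $b$ for exploring $R_{(iv,k)}$ with lengths $a^{(k+1)}$. Let $b^{(v,k+1)}$ be the termwise maximum over $i$, and construct all $(v,k+1)$-families. For $i=0,1$, all main $v$ and $k\ge1$ we obtain continuous maps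
$$p_{i,v,1}:\Theta(a^{(1)},b^{(v,1)})\to D_{iv},\ \text{image}\supset C_{iv};\qquad p_{i,v,k+1}:\Theta(a^{(k+1)},b^{(v,k+1)})\to G_{k+1}^{iv},\ \text{image}\supset R_{(iv,k)},$$
with root $\mapsto z_{iv}$, satisfying (2) on edges for the weights of Lemma 7 for $iv$, respectively of Lemma 8 for $(iv,k)$, and with all other $u$ constant on edges.

Likewise, since $6>5>\varrho_s$ and $6>2$, there are $b'^{(s)}$ $(s\ge0)$ with $b'^{(s)}_1=1$ and continuous maps
$$Q_0:\Theta(a',b'^{(0)})\to X,\ \text{image}\supset C_\emptyset;\qquad Q_s:\Theta(a',b'^{(s)})\to G_{s+1}^\emptyset,\ \text{image}\supset R_{(\emptyset,s)}\quad(s\ge1),$$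
with root $\mapsto z_\emptyset$ and (2) on edges for the weights of Lemma 7 with $v=\emptyset$, respectively of Lemma 8 for $(\emptyset,s)$, all other $u$ being constant on edges. None of these choices involves the numbers $w_d$ to be chosen next.

## The tree $T$ and the map $g$ onto it

**Step 1: slowly decreasing lengths.** The binary tree needs edge lengths $w_d$ at level $d$ that decrease strictly, are summable, and yet have tails much longer than $w_d$ itself; moreover there must be room to imitate the branching numbers $b'^{(s)}_n$ by binary branching. Let $L_n^{(s)}\ge1$ be least with $2^{L_n^{(s)}}\ge b'^{(s)}_n$. Choose block lengths $m_1\le m_2\le\cdots$ and put $\lambda_0=0$, $\lambda_j=m_1+\dots+m_j$, where $m_1\ge96$ and recursively for $j'\ge2$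
$$m_{j'}\ge\max\big(m_{j'-1},\ 2L_n^{(s)}\ \text{for all }s\ge0,\ n\ge1,\ j\ge1\text{ with }s+1\in(\lambda_{j-1},\lambda_j],\ j+n=j'\big).$$
These are finitely many conditions, since $s+1\le\lambda_{j'-1}$. Put
$$\omega_j=2^{-j}/m_j,\qquad w_d=\omega_j(1+2^{-d})\quad\text{for }d\in(\lambda_{j-1},\lambda_j].$$
On block $j$ we have $\omega_j<w_d\le2\omega_j$. Inside a block $w_d$ decreases strictly, and across blocks it does because $2\omega_{j+1}\le\omega_j$. So $(w_d)_{d\ge1}$ is strictly decreasing, $w_d\le1$, and $\sum w_d\le\sum_j2m_j\omega_j=2$.

**Step 2: edge lengths and the tree.** Put $\ell_v=w_{|v|}$ for main $v\neq\emptyset$ and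
$$\ell_{(v,k;i_1..i_n)}=w_{|v|+k+1}\,a_n^{(k)}.$$
The scale of a family depends only on $|v|+k$: the families $(v,k+1)$ and $(iv,k)$ have the same scale. In $\ell_1(\text{non-root nodes})$ let $t^\nu=\sum_{\nu'\le\nu,\,\nu'\neq\emptyset}\ell_{\nu'}e_{\nu'}$ and let $E_\nu$ be the segment from $t^{\text{parent}(\nu)}$ to $t^\nu$. Let $T$ be the union of $\{0\}$, all $E_\nu$, and the ends $\sum_{j\ge1}\ell_{\nu_j}e_{\nu_j}$ of infinite chains (each $\nu_{j+1}$ a child of $\nu_j$, $\nu_1$ a child of the root). The sums are finite, since a chain consists of main nodes followed by nodes of at most one family.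

Two points of $\{0\}\cup\bigcup E_\nu$ are joined in $T$ by an arc consisting of finitely many segments of edges whose total length is their $\ell_1$-distance (go down to the last common point, then up). These points are dense in $T$. Hence:
$$\text{a continuous map on } T \text{ that is } c\text{-Lipschitz on every edge is } c\text{-Lipschitz.}\tag{4}$$

**Step 3: the map $g$.** Put $g(x)=\sum_\nu\ell_\nu u_\nu(x)e_\nu$, the sum over all non-root nodes. If $u_\nu(x)>0$, then $x\in N_\nu\subset D_{\text{parent}(\nu)}$, so $u_{\text{parent}(\nu)}(x)=1$ if the parent is not the root; and siblings have disjoint collars. So the nodes with $u_\nu(x)>0$ form a chain starting at a child of the root, with value $1$ at all but possibly the last one. Hence $g(x)\in T$.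

**Step 4: $g$ is continuous.** For $m\ge1$ let $\mathcal N_m$ be the finite set of main nodes with $1\le|v|\le m$ and $(v,k)$-nodes with $|v|+k\le m$ and generation $\le g_m$, where $\sum_{n>g_m}a_n^{(k)}<\frac1m$ for all $k\le m$. The part of $g(x)$ in $\mathcal N_m$ is continuous in $x$. The part outside lives on one chain, so its norm is at most
$$\sum_{d>m}w_d+5w_{m+2}+\tfrac1m ,$$
where the terms account for main nodes; for a family with $|v|+k>m$, of height $w_{|v|+k+1}\sigma_k\le5w_{m+2}$; and for the high generations of a family with $|v|+k\le m$. This tends to $0$ uniformly in $x$.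

**Step 5: $g$ is onto $T$ and constant off $U$.** We have $g(z_\nu)=t^\nu$, since $u_\mu(z_\nu)=1$ for non-root $\mu\le\nu$ and $z_\nu$ lies in no other collar. Along $\alpha_\nu$ only $u_\nu$ varies, from $0$ to $1$, so $g\circ\alpha_\nu$ covers $E_\nu$. For an infinite chain $(\nu_j)$ a point of $\bigcap D_{\nu_j}\neq\emptyset$ is mapped to the corresponding end. So $T=g(X)$ is compact. All collars lie in $U$, so $g=0$ on $X\setminus U$.

**Step 6: two estimates.** For any path $\gamma$ directly from the definition
$$\|g\gamma(t)-g\gamma(s)\|\le\operatorname{cost}_\ell(\gamma|_{[s,t]}).\tag{5}$$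
For main $v$ let $T_v=\{t\in T:t_{v'}=\ell_{v'}\text{ for all nonempty prefixes }v'\text{ of }v\}$, so $T_\emptyset=T$. Points of $T_v$ differ only in coordinates at descendants of $v$. Hence $g(D_v)\subset T_v$ and
$$\operatorname{diam}T_v\le2\Big(\sum_{d>|v|}w_d+5w_{|v|+2}\Big)\to0\qquad(|v|\to\infty).\tag{6}$$
Let $T_{(v,k)}$ be the part of $T$ formed by the edges and ends of the $(v,k)$-family, attached at $t^v$. It is a copy of $w_{|v|+k+1}\Theta(a^{(k)},b^{(v,k)})$.

## The maps $p_0$ and $p_1$: shifting by one letter

Let $i\in\{0,1\}$. Define $p_i:T\to X$ as follows.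

* $p_i(t^v)=z_{iv}$ for main $v$.
* On $E_{vj}$ $(j=0,1)$, $p_i$ follows $\alpha_{ivj}$ from $z_{iv}$ to $z_{ivj}$. Its $\ell$-cost is $\ell_{ivj}=w_{|v|+2}<w_{|v|+1}=\ell_{vj}$, so by (2) it can be parametrized by $E_{vj}$ so that, by (5), $gp_i|_{E_{vj}}$ is $1$-Lipschitz.
* On $T_{(v,k)}$, $p_i$ is $p_{i,v,k}$ composed with rescaling by $1/w_{|v|+k+1}$.
* At the end of $T$ given by main nodes $v_1,v_2,\dots$, $p_i$ is the point of $\bigcap_nD_{iv_n}$.

**Step 1: $gp_i$ is $1$-Lipschitz on family edges.** On $T_{(v,1)}$ the scale is $w_{|v|+2}$. The functions that vary are those weighted in Lemma 7 for $iv$, and their lengths are $\ell_{ivj}=w_{|v|+2}\cdot1$ and $\ell_{(iv,k';0)}=w_{|v|+k'+2}2^{-k'}\le w_{|v|+2}\cdot2^{-k'}$. So $\ell\le w_{|v|+2}\,q$. On $T_{(v,k+1)}$, $k\ge1$, the scale is $w_{|v|+k+2}$, the functions that vary are those of the $(iv,k)$-family, and $\ell_\mu=w_{|iv|+k+1}a_n^{(k)}=w_{|v|+k+2}\,q_\mu$. In both cases $\operatorname{cost}_\ell\le(\text{scale})\cdot\operatorname{cost}_q$ on every part of an edge, and (2) and (5) give the claim.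

**Step 2: where things go.** All paths used over $T_v$ lie in $D_{iv}$, so $p_i(T_v)\subset D_{iv}$. Moreover $p_i(T_{(v,k)})\subset G_k^{iv}$ for $k\ge2$.

**Step 3: $p_i$ is continuous.** Let $T^{(m)}$ be the finite union of the $E_v$ $(1\le|v|\le m)$ and the $T_{(v,k)}$ $(|v|<m$, $k\le m)$, and let $\pi_m:T\to T^{(m)}$ be the coordinate projection. It is continuous, and it maps into $T^{(m)}$ because the set of nodes involved contains all ancestors of its members. On $T^{(m)}$ the map $p_i$ is continuous, being continuous on each of finitely many compact pieces that meet only in vertices $t^v$, where the definitions agree. We show $p_i\pi_m\to p_i$ uniformly. Let $\pi_m(t)\neq t$. Either $t$ has a nonzero coordinate at a proper descendant of some main $v$ with $|v|=m$; then $t,\pi_m(t)\in T_v$ and both images lie in $D_{iv}$, of diameter $\le2^{-m}$. Or $t\in T_{(v,k)}$ with $|v|<m<k$ and $\pi_m(t)=t^v$; then both images lie in $G_k^{iv}\ni z_{iv}$, of diameter $\le2^{-k}$.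

By (4), $h_i:=gp_i:T\to T$ is $1$-Lipschitz, and
$$h_i(T_v)\subset g(D_{iv})\subset T_{iv},\qquad h_{i_1}\cdots h_{i_m}(T)\subset T_{i_1\dots i_m}\quad(i_1,\dots,i_m\in\{0,1\}).\tag{7}$$

**Step 4: $p_i(T)\supset D_i$.** Let $x\in D_i$. The words $v$ with $x\in D_{iv}$ form a chain containing $\emptyset$. If there is a longest one, $v$, then $x\in C_{iv}$ or $x\in R_{(iv,k)}$ for some $k$, so $x\in p_i(T_{(v,1)})$ or $x\in p_i(T_{(v,k+1)})$. Otherwise $x$ is the image of a main end.

## The map $p_2$: reading branch numbers in binary

It remains to cover $X\setminus(D_0\cup D_1)=C_\emptyset\cup\bigcup_{s\ge1}R_{(\emptyset,s)}$. The maps $Q_s$ do this, starting from trees $\Theta(a',b'^{(s)})$. We realize each of them over a piece $B_s$ of the binary tree.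

**Step 1: the pieces.** Let $T_*$ be the image of $T$ under the coordinate projection that forgets all family coordinates. It is a compact subset of $T$, formed by the main edges and main ends. Call the root, all $E_{1^j}$ $(j\ge1)$ and the end $1^\infty$ the *spine*. For $s\ge0$ let $B_s$ consist of $E_{1^s0}$, all $E_{1^s0x}$ ($x$ a nonempty word) and the main ends through $1^s0$. Then
$$B_s=\{t\in T_*:t_{1^j}=\ell_{1^j}\ (1\le j\le s),\ t_{1^{s+1}}=0\},$$
so $B_s$ is compact. The $B_s$ are pairwise disjoint, meet the spine exactly in $t^{1^s}$, and together with the spine cover $T_*$.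

**Step 2: a $\frac12$-Lipschitz surjection $\kappa_s:B_s\to w_{s+1}\Theta(a',b'^{(s)})$.** It will map $t^{1^s}$ to the root and every edge linearly into one edge, possibly to a point. Let $s+1$ be in block $j$, put $t_n=\lambda_{j+n-1}$, so that block $j+n$ is $(t_n,t_{n+1}]$, and $L_n=L_n^{(s)}$. Let $\xi$ be an infinite word extending $1^s0$, and let $\xi|d$ be its first $d$ letters. The edges $E_{\xi|d}$ with $s+1\le d\le t_1$ go to the root. Inside block $j+n$ $(n\ge1)$, on the levels $t_n<d\le t_n+L_n$ the map is constant, at the generation-$(n-1)$ vertex reached so far (the root for $n=1$). Let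
$$i_n=\min\big(\text{value of the binary word }\xi_{t_n+1}\dots\xi_{t_n+L_n},\ b'^{(s)}_n-1\big).$$
On the levels $t_n+L_n<d\le t_{n+1}$ run linearly in arc length along the edge $(i_1,\dots,i_n)$. On $E_{\xi|d}$ only the first $d$ letters are used, so this is well defined on all edges of $B_s$. Since $m_{j+n}\ge2L_n$ and $m_j\ge96$,
$$\sum_{d=t_n+L_n+1}^{t_{n+1}}w_d\ \ge\ \tfrac12m_{j+n}\omega_{j+n}=\tfrac12\,2^{-j-n}\ \ge\ \frac{48\cdot2^{-j-n}}{m_j}=2\cdot(2\omega_j)\cdot12\cdot2^{-n}\ \ge\ 2\,w_{s+1}a'_n,\tag{8}$$
so the speed is at most $\frac12$. Any two points on the edges of $B_s$ are joined by an arc of edge segments inside $B_s$ whose length is their distance, so the map is $\frac12$-Lipschitz on the union of the edges of $B_s$. This union is dense in $B_s$, since every end in $B_s$ is the limit of the vertices $t^{\xi|d}$ along its word. So the map extends to a $\frac12$-Lipschitz map of $B_s$ into the compact target. The digit positions are $>t_1\ge s+1$ and $2^{L_n}\ge b'^{(s)}_n$, so all finite sequences $(i_1,\dots,i_n)$ occur. The compact image thus contains all edges of the target, hence everything.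

**Step 3: definition and continuity of $p_2$.** Project $T$ to $T_*$. On the spine put $p_2=z_\emptyset$; on $B_s$ put $p_2=Q_s(w_{s+1}^{-1}\kappa_s(\cdot))$. At $t^{1^s}$ both definitions give $z_\emptyset$. Let $\pi'_m$ be the coordinate projection of $T_*$ onto the union of the spine and $B_0,\dots,B_m$; it sends $B_s$ to $t^{1^s}$ for $s>m$. On this finite union of compact sets $p_2$ is continuous, and $p_2\pi'_m\to p_2$ uniformly on $T_*$, because $p_2(B_s)\subset G_{s+1}^\emptyset\ni z_\emptyset$ for $s\ge1$ and these diameters tend to $0$. So $p_2$ is continuous.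

**Step 4: $h_2=gp_2$ is $\frac12$-Lipschitz.** It is constant on family edges and on the spine. On an edge of $B_s$ the map $\kappa_s$ is linear with slope $\le\frac12$, $Q_s$ satisfies (2), and only the weighted $u$ vary. Moreover $\ell\le w_{s+1}q$ for the weights of $Q_s$: for $s=0$, $\ell_0=\ell_1=w_1$ and $\ell_{(\emptyset,k;0)}=w_{k+1}2^{-k}\le w_12^{-k}$; for $s\ge1$, $\ell_\mu=w_{s+1}a_n^{(s)}$. So over a segment of length $t$ the $q$-cost is at most $t/(2w_{s+1})$, the $\ell$-cost at most $t/2$, and (5) shows that $gp_2$ is $\frac12$-Lipschitz on every edge. Now use (4).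

**Step 5: end of the proof of Theorem A.** By construction $p_2(T)\supset C_\emptyset\cup\bigcup_{s\ge1}R_{(\emptyset,s)}=X\setminus(D_0\cup D_1)$, and $p_i(T)\supset D_i$ for $i=0,1$. So $p_0(T)\cup p_1(T)\cup p_2(T)=X$. The maps $h_0,h_1$ are $1$-Lipschitz and $h_2$ is $\frac12$-Lipschitz. By (7) and (6), $\operatorname{diam}h_{i_1}\cdots h_{i_m}(T)\le\operatorname{diam}T_{i_1\dots i_m}\to0$ uniformly in $i_1,\dots,i_m\in\{0,1\}$. All hypotheses of Lemma 2 hold, and Theorem A is proved. In particular there is no Peano continuum that is not a self regenerating fractal. $\blacksquare$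

## Connected topological fractals are Peano continua

We prove Theorem B(2). The implication (i)⇒(ii) is Theorem A, and (ii)⇒(iii) is the case $U=X$ of the definition. For (iii)⇒(i) let $X$ be nonempty, connected, Hausdorff and $(X,\mathcal F)$ a topological fractal; in particular $X$ is compact and $\mathcal F\ne\emptyset$.

**Step 1: $X$ is an image of a space of sequences.** For $\xi\in\mathcal F^\omega$ the nonempty compact sets $f_{\xi_1}\cdots f_{\xi_n}(X)$ decrease, where $f_{\xi_n}=\xi_n$. Their intersection is one point $\pi(\xi)$: it is nonempty, and if it contained $a\neq b$, the open cover $\{X\setminus\{a\},X\setminus\{b\}\}$ would contradict the definition of a topological fractal. By compactness every neighborhood of $\pi(\xi)$ contains some $f_{\xi_1}\cdots f_{\xi_n}(X)$, and this set contains $\pi(\eta)$ for all $\eta$ that agree with $\xi$ in the first $n$ places. So $\pi$ is continuous. It is onto: given $x=x_0$, use $X=\mathcal F(X)$ to choose inductively $\xi_n$ and $x_n$ with $x_{n-1}=f_{\xi_n}(x_n)$; then $x=\pi(\xi)$.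

**Step 2: $X$ is metrizable.** It is a Hausdorff continuous image of the compact metrizable space $\mathcal F^\omega$, and such an image is metrizable.

**Step 3: $X$ is locally connected.** Fix a metric and $\varepsilon>0$. The definition, applied to a cover by small balls, gives $n$ such that $X$ is the finite union of the sets $f_1\circ\dots\circ f_n(X)$, $f_j\in\mathcal F$, all compact, connected and of diameter $<\varepsilon$. Given $x\in X$, the union of those that do not contain $x$ is closed and misses $x$; so the union of those that contain $x$ is a connected neighborhood of $x$ of diameter $\le2\varepsilon$. Since every point has arbitrarily small connected neighborhoods, $X$ is locally connected. Thus $X$ is a Peano continuum. $\blacksquare$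

So among nonempty connected Hausdorff spaces, "self regenerating fractal", "underlying space of a topological fractal" and "Peano continuum" mean the same thing.
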